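# Comparing volumes through $m$-dimensional projections

## 1. Projections onto lines, where the constant is at most 2

A convex body in $\mathbb R^n$ is a compact convex set with nonempty interior. For a subspace $F$, $P_F$ is the orthogonal projection onto $F$; $|\cdot|$ is volume in the appropriate dimension; $G_{n,m}$ is the set of $m$-dimensional linear subspaces of $\mathbb R^n$. Suppose that the shadow of $K$ on every $m$-dimensional subspace has at most the volume of the shadow of $D$. Must $|K|$ be at most a constant times $|D|$, with the right homogeneity?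

Begin with shadows on lines, $m=1$. Write $h_A(x)=\max_{y\in A}\langle x,y\rangle$ for the support function of $A$. If $F=\mathbb R\theta$ with $|\theta|=1$, then $P_FK$ is a segment of length
$$|P_FK|=h_K(\theta)+h_K(-\theta)=h_{K-K}(\theta),\qquad K-K=\{x-y:x,y\in K\}.$$
So the hypothesis "$|P_FK|\le|P_FD|$ for all lines $F$" says $h_{K-K}\le h_{D-D}$, which is the inclusion $K-K\subset D-D$. The Brunn–Minkowski inequality gives $|K-K|\ge2^n|K|$, and the Rogers–Shephard inequality gives $|D-D|\le\binom{2n}{n}|D|\le4^n|D|$. Therefore $2^n|K|\le4^n|D|$, that is,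
$$|K|^{1/n}\le2\,|D|^{1/n}.$$
If $K=-K$ and $D=-D$, then even $K\subset D$, and the constant is $1$.

Now let $1\le k\le n-1$ and put $m=n-k$ throughout. Following Giannopoulos and Koldobsky ("Variants of the Busemann-Petty problem and of the Shephard problem", arXiv:1601.02231 (2016)), let $S_{n,k}$ be the smallest $S>0$ such that, for all convex bodies $K,D$ in $\mathbb R^n$,
$$|P_FK|\le|P_FD|\ \text{ for all }F\in G_{n,n-k}\quad\Longrightarrow\quad|K|^{1/n}\le S\,|D|^{1/n}.$$
Taking $K=D$ shows $S_{n,k}\ge1$, and we have just proved $S_{n,n-1}\le2$ for all $n$. The question is: is there an absolute constant $C_3$ with $S_{n,k}\le C_3$ for all $n$ and $k$? What changes when $m\ge2$?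

## 2. Larger shadows: the inclusion is lost, and the classical bodies do not decide

For $m=1$ the whole proof was an inclusion. For $m\ge2$ there is none. In $\mathbb R^3$ with $m=2$, take $D=[-h,h]\times[-1/h,1/h]^2$ with $0<h\le1$. The projection of $D$ along a unit vector $u$ has area $4\left(|u_1|h^{-2}+|u_2|+|u_3|\right)\ge4(|u_1|+|u_2|+|u_3|)\ge4$. So the ball $K$ of radius $2/\sqrt\pi$, whose shadows have area $4$, satisfies the hypothesis, while the width of $D$ in the first direction is $2h$, as small as we like. Still $|D|=8/h\ge 8$ is large. Only the inclusion fails, not the volume comparison.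

Let us test other bodies. We write $B_d$ (or $B_F$) for the Euclidean unit ball of dimension $d$ (or in $F$) and $\omega_d=|B_d|$. Since $B_d$ contains a cube of side $2/\sqrt d$, and since $\Gamma(x+1)\ge\int_x^\infty t^xe^{-t}dt\ge(x/e)^x$ and $\omega_d=\pi^{d/2}/\Gamma(\frac d2+1)$,
$$(2/\sqrt d)^d\le\omega_d\le(2\pi e/d)^{d/2}.\tag{1}$$
The volume radius of $A\subset\mathbb R^n$ is $\mathrm{vrad}(A)=(|A|/\omega_n)^{1/n}$, the radius of the ball with the same volume. For example, $\mathrm{vrad}([-1,1]^n)=2\omega_n^{-1/n}$ lies between $2\sqrt{n/(2\pi e)}$ and $\sqrt n$. Below, $\sigma$ denotes the rotation-invariant probability measure on $G_{n,m}$ or on the sphere $S^{n-1}$. Kubota's formula and the Alexandrov–Fenchel inequalities give, for every symmetric ($A=-A$) convex body $A$,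
$$\mathrm{vrad}(A)\le\Big(\int_{G_{n,m}}\frac{|P_FA|}{\omega_m}\,d\sigma(F)\Big)^{1/m}\le w(A):=\int_{S^{n-1}}h_A\,d\sigma .\tag{2}$$

*$D$ a ball, $K$ symmetric.* If $D=rB_n$ and $|P_FK|\le\omega_mr^m$ for all $F$, then (2) gives $\mathrm{vrad}(K)\le r$. No loss at all. A counterexample with symmetric $K$ must have $D$ different from a ball. Let us instead take $K=rB_n$.

*$D=[-1,1]^n$, $K=rB_n$.* Looking at a coordinate subspace, $r^m\omega_m\le2^m$, so $r\le\sqrt m$ by (1). Hence $|K|^{1/n}\le\sqrt m\sqrt{2\pi e/n}$ while $|D|^{1/n}=2$; the ratio is at most $\frac12\sqrt{2\pi e}$.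

*$D=\mathrm{conv}\{\pm e_1,\dots,\pm e_n\}$, $K=rB_n$, $m$ a divisor of $n$.* Coordinate subspaces alone would allow a large ratio, but other subspaces do not. Cut $\{1,\dots,n\}$ into $m$ blocks of size $n/m$, and let $f_j=\sqrt{m/n}\sum_{i\in\text{block }j}e_i$; these are orthonormal. For $F=\mathrm{span}\{f_j\}$, each $e_i$ projects to $\sqrt{m/n}\,f_j$, so $|P_FD|=(m/n)^{m/2}\,2^m/m!$. With $m!\ge(m/e)^m$ and $\omega_m^{1/m}\ge2/\sqrt m$ the hypothesis forces
$$r\le\sqrt{\frac mn}\cdot\frac{2e}{m}\cdot\frac{\sqrt m}{2}=\frac e{\sqrt n}.$$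
Then $|K|^{1/n}\le e\sqrt{2\pi e}/n$, while $|D|^{1/n}=2/(n!)^{1/n}\ge2/n$. The ratio is again bounded.

The cross-polytope fails because a few special subspaces see all its vertices at length $\sqrt{m/n}$. We need a polytope of small volume with no special subspaces. A random one is the natural candidate.

## 3. The answer, and two-sided bounds

**Theorem A.** There are absolute constants $c,c_1>0$ such that $S_{n,n-m}\ge c\sqrt m$ for all integers $1\le m\le c_1\log n$. The pair can be taken to be $K$ = a Euclidean ball, $D$ = an origin-symmetric polytope.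

Hence $S_{n,k}\ge c'\sqrt{\log n}$ for $k=n-\lfloor c_1\log n\rfloor$ and large $n$, and the answer to the question is no: there is no absolute $C_3$.

**Theorem B.** There are absolute constants $c,C>0$ such that for all $1\le m\le n-1$
$$c\,\sqrt{\min\{m,\log(en/m)\}}\;\le\;S_{n,n-m}\;\le\;C\min\{\sqrt m,\ \log(en/m)\}.$$
Consequently $S_{n,n-m}\simeq\sqrt m$ for $m\le\log n$; $c\sqrt{\log n}\le\max_kS_{n,k}\le C\log(en)$; and along a sequence of pairs $(n,k)$ the constants $S_{n,k}$ stay bounded if and only if $\min\{n-k,\,n/(n-k)\}$ stays bounded.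

Theorem A is proved in Sections 4–9, the lower bound of Theorem B in Sections 10–12, the upper bounds in Sections 13–15, and the consequences in Section 16.

## 4. Coverings, polars and Milman ellipsoids

**Covering numbers.** $N(A,A')$ is the least number of translates of $A'$ that cover $A$. Directly from the definition: $N(PA,PA')\le N(A,A')$ for linear $P$; $|A|\le N(A,A')\,|A'|$; enlarging $A'$ does not increase $N(A,A')$; and $A+A''$ is covered by $N(A,A')$ translates of $A'+A''$. Example: for $A=[-L,L]\times[-\eta,\eta]$ one has $N(A,\rho B_2)\ge L/\rho$, since each disk covers a length at most $2\rho$ of the first axis, although $|A|=4L\eta$ can be tiny. Keep this example in mind for Section 6.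

**Nets.** A $\rho$-net of a set $T$ is a subset such that every point of $T$ is at distance at most $\rho$ from it. If $T$ lies in a ball of radius $R$ of a $p$-dimensional normed space, then $T$ has a $\rho$-net with at most $(1+2R/\rho)^p$ points: take a maximal subset with mutual distances $>\rho$; the balls of radius $\rho/2$ around its points are disjoint and lie in a ball of radius $R+\rho/2$.

**Polars.** $M^\circ=\{y:\langle y,x\rangle\le1\text{ for all }x\in M\}$. For $F$ a subspace, $K^\circ\cap F=(P_FK)^\circ$, the second polar being taken in $F$, because $\langle y,x\rangle=\langle y,P_Fx\rangle$ for $y\in F$.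

We use three published facts.

**Fact 1** (V. Milman, C. R. Acad. Sci. Paris 302 (1986); Pisier, *The Volume of Convex Bodies and Banach Space Geometry*, Ch. 7). There is an absolute $C_0\ge1$ such that every symmetric convex body $M\subset\mathbb R^d$ has an origin-centered ellipsoid $\mathcal E$ with $N(M,\mathcal E)\le e^{C_0d}$ and $N(\mathcal E,M)\le e^{C_0d}$.

Example: for the cube $M=[-1,1]^d$ the ball $\mathcal E=\sqrt d\,B_d$ has this property. Indeed $M\subset\mathcal E$, so $N(M,\mathcal E)=1$. If $x_1,\dots,x_r\in\mathcal E$ is a maximal family for which the interiors of $x_i+\frac12M$ are disjoint, then the $x_i+M$ cover $\mathcal E$, and since $|\frac12M|=1$ and $x_i+\frac12M\subset\frac32\sqrt d\,B_d$, $r\le(\frac32\sqrt d)^d\omega_d\le(\frac32\sqrt{2\pi e})^d$.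

**Fact 2** (Blaschke–Santaló; Bourgain–Milman, Invent. Math. 88 (1987)). There is an absolute $a\in(0,1]$ with $a^d\omega_d^2\le|M||M^\circ|\le\omega_d^2$ for all symmetric convex bodies $M\subset\mathbb R^d$.

**Fact 3** (Davidson–Szarek). For a $p\times r$ matrix $\Gamma$ with independent standard Gaussian entries and $u\ge0$, $\mathbb P(\|\Gamma\|>\sqrt p+\sqrt r+u)\le e^{-u^2/2}$. Here $\|\cdot\|$ is the operator norm; $\|\cdot\|_{HS}$ will be the Hilbert–Schmidt norm.

We also need the following identity. If $y_1,\dots,y_p$ are independent, identically distributed in $\mathbb R^p$ with $\mathbb E\,y_iy_i^T=\Sigma$, then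
$$\mathbb E\det(y_1,\dots,y_p)^2=p!\det\Sigma.\tag{3}$$
Expand: $\mathbb E\det^2=\sum_{\pi,\rho}\mathrm{sgn}(\pi)\,\mathrm{sgn}(\rho)\prod_i\Sigma_{\pi(i)\rho(i)}$, and for each fixed $\pi$ the sum over $\rho$, rewritten with $j=\pi(i)$, is $\sum_{\rho}\mathrm{sgn}(\rho\pi^{-1})\prod_j\Sigma_{j,\rho\pi^{-1}(j)}=\det\Sigma$.

## 5. The polytope spanned by $8n$ Gaussian vectors

Let $N=8n$, let $g_1,\dots,g_N$ be independent standard Gaussian vectors in $\mathbb R^n$, let $G=[g_1\cdots g_N]$ (an $n\times N$ matrix), and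
$$D=\mathrm{conv}\{\pm g_1,\dots,\pm g_N\}.$$
Almost surely $D$ is a symmetric convex body.

**Small volume.** With probability at least $3/4$,
$$|D|^{1/n}\le\frac{64e^{3/2}}{\sqrt n}.\tag{4}$$
Every point of $D$ lies on a segment from $0$ to a boundary point, and that point lies in a facet. A facet contains no antipodal pair $\pm g_i$, since otherwise its hyperplane would contain $0$, an interior point. By Carathéodory's theorem inside the facet, the boundary point is a convex combination of at most $n$ of the vertices $\pm g_i$, with distinct indices. So $D$ is covered by the simplices $\mathrm{conv}(0,\pm g_i:i\in I)$ over $|I|=n$ and all choices of signs, each of volume $|\det g_I|/n!$, where $g_I$ has the columns $g_i$, $i\in I$. Hence $|D|\le\sum_{|I|=n}2^n|\det g_I|/n!$. By (3), $\mathbb E|\det g_I|\le\sqrt{n!}$; also $\binom{8n}{n}\le(8e)^n$. Thus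
$$\mathbb E|D|\le(16e)^n(n!)^{-1/2}\le(16e)^n(e/n)^{n/2}.$$
By Markov's inequality, $|D|\le4\,\mathbb E|D|\le 4^n\,\mathbb E|D|$ with probability at least $3/4$, which is (4).

**Bounded norm.** With probability at least $1-e^{-10}$,
$$\|G\|\le3\sqrt N.\tag{5}$$
Use Fact 3 with $u=2\sqrt N-\sqrt n=(4\sqrt2-1)\sqrt n$; then $u^2/2\ge10n$.

By (4) and (1), $\mathrm{vrad}(D)\le32e^{3/2}$. On the other hand the projection of a Gaussian vector to a fixed $m$-dimensional $F$ has length about $\sqrt m$. The hope is that $\mathrm{vrad}(P_FD)\ge c\sqrt m$ for *all* $F\in G_{n,m}$ at once. Then $K=c\sqrt m\,B_n$ satisfies the hypothesis and beats $D$ by a factor of order $\sqrt m$.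

## 6. What a net on the Grassmannian does and does not see

We represent $F\in G_{n,d}$ by a $d\times n$ matrix $U$ with rows an orthonormal basis of $F$, so $UU^T=I_d$ and $UD$ is an isometric copy of $P_FD$ in $\mathbb R^d$.

The first attempt is a union bound. For one $U$ and one fixed body $Q\subset\mathbb R^m$ with $|Q|\le\beta^m$, the $Ug_i$ are independent standard Gaussian vectors, with density at most $(2\pi)^{-m/2}$, so
$$\mathbb P(Ug_i\in Q\text{ for all }i)\le\big((2\pi)^{-m/2}\beta^m\big)^{8n}\le\beta^{8mn}.$$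
A $\delta$-net of matrices $U$ in operator norm has about $(3/\delta)^{mn}$ points. With $\beta$ comparable to $\delta$ the probability wins by far. The exponents are right.

The argument stops when one passes from an arbitrary $U$ to its neighbor $U'$ in the net. Suppose, as a model, that $g_1,\dots,g_m$ are orthogonal of length $\sqrt n$ and that $F$ is orthogonal to all of them. Let the rows of $W$ be the vectors $g_i/\sqrt n$, $i\le m$, and $U'=\cos\varphi\,U+\sin\varphi\,W$. Since $UW^T=0$, $U'U'^T=I_m$ and $\|U'-U\|=\sqrt{2-2\cos\varphi}\le\varphi$. These $m$ vectors contribute nothing to $UD$, but in $U'D$ they span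
$$|\mathrm{conv}\{\pm U'g_i:i\le m\}|=\frac{(2\sin\varphi)^m}{m!}n^{m/2}\ge\Big(\frac{2\sin\varphi\,\sqrt n}{m}\Big)^m,$$
which for fixed $\varphi$ and $m\simeq\log n$ is far more than $\beta^m$. So the smallness of $|UD|$ does not pass to $|U'D|$: a few points may move by order $\sqrt n$, and a convex hull feels a few points. Moreover the body $Q$ depends on $G$, and we would also have to take a union over bodies.

What is stable? If (5) holds, $\sum_i|(U-U')g_i|^2\le\|U-U'\|_{HS}^2\|G\|^2\le9Nd\delta^2$, so *most* points move by at most a constant times $\delta\sqrt d$. A statement about covering most of the points by balls of radius $\delta\sqrt d$ survives such a move. Therefore we replace volume by covering numbers.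

This has a price. A large covering number of $P_FD$ does not imply a large volume, as $[-L,L]\times[-\eta,\eta]$ shows. But the thin direction of this rectangle is itself a projection, and on that line the covering number is small. The remedy is to ask for large covering numbers for all projections of *all* dimensions $d\le m$.

## 7. Covering numbers in all dimensions control volume

The next lemma is stated with general radii $\sqrt{q_d}$. For Theorem A we use $q_d=d$.

**Lemma 1.** Let $D\subset\mathbb R^n$ be a symmetric convex body, $0<\delta<1$, $m<n$, and let $q_1,\dots,q_m>0$ satisfy: $q_d/d$ is nonincreasing in $d$, and $q_d\ge q_{d'}/2$ whenever $d'/2\le d\le d'\le m$. Assume that for all $1\le d\le m$ and $F\in G_{n,d}$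
$$N(P_FD,\ \delta\sqrt{q_d}\,B_F)>e^{2C_0d}.\tag{6}$$
Then $|P_FD|\ge(\beta\sqrt{q_d/d})^d$ for all such $d,F$, where $\beta=\kappa^2$ and $\kappa=e^{-2C_0}\delta/\sqrt2$.

*Proof.* Induction on $d$; in dimension $0$ the volume is $1$ by convention. Let $F\in G_{n,d}$, $M=P_FD$, and assume the claim in smaller dimensions.

**Step 1.** *We isolate the thin directions of $M$.* Let $\mathcal E\subset F$ be the ellipsoid of Fact 1 for $M$, with principal directions $u_i$ and semi-axes $a_i$. Put $H=\mathrm{span}\{u_i:a_i<\delta\sqrt{q_d/2}\}$ and $p=\dim H$.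

**Step 2.** *We use (6) on $H$ to show that fewer than half of the directions are thin.* Suppose $p\ge d/2$. Then $q_p\ge q_d/2$, so $P_H\mathcal E\subset\delta\sqrt{q_d/2}\,B_H\subset\delta\sqrt{q_p}\,B_H$. As $P_HD=P_HM$,
$$N(P_HD,\delta\sqrt{q_p}\,B_H)\le N(P_HM,P_H\mathcal E)\le N(M,\mathcal E)\le e^{C_0d}\le e^{2C_0p},$$
which contradicts (6) for $H\in G_{n,p}$. So $p<d/2$.

**Step 3.** *We bound the volume of $\mathcal E$, the thick part by its axes and the thin part by induction.* Put $b=d-p$, $\mathcal E_2=\mathcal E\cap H=P_H\mathcal E$ and $\mathcal E_1=\mathcal E\cap H^\perp$, with the complement taken in $F$. If $x\in\mathcal E_1$, $y\in\mathcal E_2$, then the squared $\mathcal E$-norm of $(x+y)/\sqrt2$ is the mean of those of $x$ and $y$, so $\mathcal E\supset\frac1{\sqrt2}(\mathcal E_1\times\mathcal E_2)$ and $|\mathcal E|\ge2^{-d/2}|\mathcal E_1||\mathcal E_2|$. All semi-axes of $\mathcal E_1$ are at least $\delta\sqrt{q_d/2}$, so by (1) and $b\le d$, $\delta<1$,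
$$|\mathcal E_1|\ge\big(\delta\sqrt{q_d/2}\big)^b\Big(\frac2{\sqrt b}\Big)^b\ge\big(\sqrt2\,\delta\sqrt{q_d/d}\big)^b\ge\delta^d(q_d/d)^{b/2}.$$
Next, $|P_HD|\le N(P_HM,P_H\mathcal E)\,|\mathcal E_2|\le e^{C_0d}|\mathcal E_2|$. By induction and $q_p/p\ge q_d/d$, $|P_HD|\ge\beta^p(q_p/p)^{p/2}\ge\beta^p(q_d/d)^{p/2}$ (read as $1$ if $p=0$).

**Step 4.** *We return to $M$ and close the induction.* Since $|\mathcal E|\le N(\mathcal E,M)|M|$, we have $|M|\ge e^{-C_0d}|\mathcal E|$. Altogether
$$|M|\ge e^{-2C_0d}\,2^{-d/2}\,\delta^d\,\beta^p\,(q_d/d)^{(b+p)/2}=\kappa^d\beta^p(q_d/d)^{d/2}.$$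
Since $\beta<1$ and $p<d/2$, $\beta^p\ge\beta^{d/2}=\kappa^d$, so $|M|\ge\kappa^{2d}(q_d/d)^{d/2}=\beta^d(q_d/d)^{d/2}$. $\square$

The bound $p<d/2$ makes the induction close with the *same* $\beta$ in every dimension: each step costs $\kappa^d$, and only half of the exponent is inherited.

## 8. Covering numbers of all projections of dimension at most $c_1\log n$

**Lemma 2.** There is an absolute $\delta_0\in(0,\frac12)$ such that for $0<\delta\le\delta_0$, $c_1:=1/\log(15/\delta)$ and $1\le d\le c_1\log n$: the probability that $\|G\|\le3\sqrt N$ and there is $F\in G_{n,d}$ with $N(P_FD,\delta\sqrt d\,B_F)\le e^{2C_0d}$ is at most $100^{-dn}$.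

*Proof.* Call such $F$ bad. We show that this event is contained in a finite union of events of small probability.

**Step 1.** *We move $F$ to a net while controlling half of the points.* Let $\|G\|\le3\sqrt N$, let $F$ be bad, and let $U$ represent $F$. Then $UD$, hence every $Ug_i$, is covered by at most $e^{2C_0d}$ balls of radius $\delta\sqrt d$. The set $\{U:UU^T=I_d\}$ lies in the unit ball of the operator norm on $\mathbb R^{d\times n}$, so it has a $\delta$-net $\mathcal U$ inside itself with $|\mathcal U|\le(1+2/\delta)^{dn}\le(3/\delta)^{dn}$. Pick $U'\in\mathcal U$ with $\|U-U'\|\le\delta$. As $U-U'$ has $d$ rows, $\|U-U'\|^2_{HS}\le d\delta^2$, and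
$$\sum_i|(U-U')g_i|^2\le\|G\|^2\|U-U'\|_{HS}^2\le9Nd\delta^2,\qquad\sum_i|Ug_i|^2\le\|G\|^2\|U\|_{HS}^2\le9Nd.$$
Fewer than $N/4$ indices have $|(U-U')g_i|>6\delta\sqrt d$ and fewer than $N/4$ have $|Ug_i|>6\sqrt d$. So there is $I\subset\{1,\dots,N\}$ with $|I|\ge N/2=4n$ such that both $|(U-U')g_i|\le6\delta\sqrt d$ and $|Ug_i|\le6\sqrt d$ for $i\in I$.

**Step 2.** *We move the centers of the balls to a finite set.* Balls of the cover that meet $6\sqrt d\,B_d$ have centers in $7\sqrt d\,B_d$. Fix, once for all, a $\delta\sqrt d$-net $\mathcal Y$ of $7\sqrt d\,B_d$ with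
$$|\mathcal Y|\le(1+14/\delta)^d\le(15/\delta)^d\le n;$$
the last inequality is the assumption $d\le c_1\log n$. Replace each of these centers by a nearest point of $\mathcal Y$. We obtain $\mathcal Y'\subset\mathcal Y$ with $|\mathcal Y'|\le e^{2C_0d}$ such that each $Ug_i$, $i\in I$, is within $2\delta\sqrt d$ of $\mathcal Y'$. Adding the $6\delta\sqrt d$ from Step 1,
$$U'g_i\in\mathcal Y'+8\delta\sqrt d\,B_d\qquad(i\in I).$$

**Step 3.** *We bound the probability for fixed $U',\mathcal Y',I$.* The vectors $U'g_i$ are independent standard Gaussian in $\mathbb R^d$. With $A=8\sqrt e\,e^{2C_0}$ and (1), the probability is at most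
$$\Big[e^{2C_0d}(2\pi)^{-d/2}\omega_d(8\delta\sqrt d)^d\Big]^{|I|}\le(A\delta)^{d|I|}\le(A\delta)^{4dn}\qquad\text{if }A\delta<1.$$

**Step 4.** *We sum over all choices.* There are at most $(3/\delta)^{dn}$ choices of $U'$, $2^{8n}$ of $I$ and $2^{|\mathcal Y|}\le2^n$ of $\mathcal Y'$. The total is at most
$$(3/\delta)^{dn}\,2^{9n}\,(A\delta)^{4dn}\le(3\cdot2^9A^4\delta^3)^{dn}.$$
Choose $\delta_0\in(0,\frac12)$ with $A\delta_0<1$ and $3\cdot2^9A^4\delta_0^3\le1/100$. $\square$

## 9. Proof of Theorem A

Fix $\delta=\delta_0$ and $c_1=1/\log(15/\delta_0)$, and let $1\le m\le c_1\log n$. Since $c_1<1$, $m<n$.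

**Step 1.** *We choose a realization of $D$.* The failure probabilities of (4), of (5), and those of Lemma 2 for $d=1,\dots,m$ add up to at most $\frac14+e^{-10}+\sum_{d\ge1}100^{-dn}<1$. So there is a realization for which $D$ is a symmetric convex body that satisfies (4), and (6) with $q_d=d$ for all $d\le m$ and all $F\in G_{n,d}$.

**Step 2.** *We bound the shadows from below.* With $q_d=d$ the quotient $q_d/d=1$ is nonincreasing, and $q_d=d\ge d'/2$ when $d\ge d'/2$. Lemma 1 gives $|P_FD|\ge\beta^m$ for all $F\in G_{n,m}$, where $\beta$ is now an absolute constant.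

**Step 3.** *We compare with a ball.* Let $K=rB_n$, $r=\beta\sqrt{m/(2\pi e)}$. By (1), $|P_FK|=\omega_mr^m\le\beta^m\le|P_FD|$ for all $F\in G_{n,m}$. But $|K|^{1/n}=r\,\omega_n^{1/n}\ge2r/\sqrt n$, so
$$\frac{|K|^{1/n}}{|D|^{1/n}}\ge\frac{2r/\sqrt n}{64e^{3/2}/\sqrt n}=c\sqrt m .$$
Hence $S_{n,n-m}\ge c\sqrt m$. With $m=\lfloor c_1\log n\rfloor\to\infty$, no absolute constant $C_3$ exists. $\blacksquare$

## 10. Why counting centers stops at dimension $\log n$

Lemma 2 used $d\le c_1\log n$ in one place: to count the sets $\mathcal Y'$ of centers. Counting more cleverly does not help much. There are about $(15/\delta)^{d\,e^{2C_0d}}$ sets of $e^{2C_0d}$ points of $\mathcal Y$, and this is compensated by $(A\delta)^{4dn}$ only while $e^{2C_0d}$ is at most of order $n$. Nor can (6) with $q_d=d$ continue with large $m$. By Lemma 1 and Section 9 it would give $S_{n,n-m}\ge c\sqrt m$, which contradicts the upper bound $C\log(en/m)$ of Theorem B once $\sqrt m$ is much larger than $\log(en/m)$. So the radius must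 be smaller. For $\delta\le\delta_0$ and $c_1=1/\log(15/\delta)$, set
$$q_d=\min\{d,\ c_1\log(n/d)\}\qquad(1\le d<n).\tag{7}$$
Since $15/\delta\ge30$, $c_1\le\frac12$. The hypotheses of Lemma 1 hold: $q_d/d=\min\{1,c_1\log(n/d)/d\}$ is nonincreasing, and for $d'/2\le d\le d'$ we have $q_d\ge\min\{d'/2,\,c_1\log(n/d')\}\ge q_{d'}/2$.

To get past the counting of centers we change two things. First, a bad projection $M=UD$ is described not by its cover but by a single convex body, the polar of $M$ plus a small ball, which has large volume. It is cut out by slabs $|\langle y,Ug_i\rangle|\le1$, one for each point. Nothing has to be guessed in advance: we reveal the Gaussian points one after another, and each point must avoid cutting much from the body already determined by its predecessors. Second, a net of matrices is replaced by a random perturbation of $U$. A perturbation for which *all* $N$ points behave well is rare, but its probability is at least $e^{-16d}$, which is harmless against $(\text{small})^{dn}$.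 This requirement determines the size of $q_d$: each point misbehaves with probability $e^{-q/c_1}$, and $(1-e^{-q/c_1})^{8n}\ge e^{-16d}$ if $e^{-q/c_1}=d/n\le\frac12$.

We use two more facts.

**Fact 4** (Šidák's inequality (1967)). If $X_1,\dots,X_N$ are jointly Gaussian and centered, then $\mathbb P(|X_i|\le t_i\text{ for all }i)\ge\prod_i\mathbb P(|X_i|\le t_i)$ for all $t_i>0$.

**Fact 5** (Lutwak–Zhang, J. Differential Geom. 47 (1997), 1–16). Let $q\ge1$, let $\mu>0$ be given by $\mu^q=\omega_d^{-1}\int_{B_d}|y_1|^qdy$, and for a symmetric convex body $L\subset\mathbb R^d$ put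
$$\Gamma_q^*L=\Big\{z:\frac1{|L|}\int_L|\langle y,z\rangle|^qdy\le\mu^q\Big\}.$$
Then $|L|\,|\Gamma_q^*L|\le\omega_d^2$.

Example: for $L=B_d$ the average of $|\langle y,z\rangle|^q$ is $\mu^q|z|^q$, so $\Gamma_q^*B_d=B_d$ and equality holds.

We also use $(\log\Gamma)'(x)\le\log x$ for $x>0$: $\log\Gamma$ is convex, so its derivative at $x$ is at most $\log\Gamma(x+1)-\log\Gamma(x)=\log x$.

## 11. Polars cut by Gaussian slabs

**Lemma 3.** There are absolute $\delta\in(0,\delta_0]$ and $c_2\in(0,\frac12]$ such that, with $c_1=1/\log(15/\delta)$ and $q_d$ as in (7), for every integer $1\le d\le c_2n$ with $d>c_1\log(n/d)$, the probability that $\|G\|\le3\sqrt N$ and some $F\in G_{n,d}$ has $N(P_FD,\delta\sqrt{q_d}\,B_F)\le e^{2C_0d}$ is at most $100^{-dn}$.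

*Proof.* Below $A_1,\dots,A_5,b_0$ are absolute constants independent of $\delta$; $\delta$ is fixed in Step 8 and $c_2$ after $\delta$. Write
$$q=q_d=c_1\log(n/d)<d,\qquad s=\frac1{c_1}=\log(15/\delta),\qquad\tau=\frac\delta{12\sqrt s},$$
so that $e^{-sq}=d/n$. We choose $c_2\le\frac12$ so small that $c_1\log(1/c_2)\ge1$, whence $q\ge1$; one more condition on $c_2$ appears in Step 4. For a $d\times n$ matrix $V$ and $0\le j\le N$ put
$$L_j(V)=\Big\{y\in\mathbb R^d:|y|\le\frac1{\delta\sqrt q},\ |\langle y,Vg_i\rangle|\le2\ (i\le j)\Big\}.$$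

**Step 1.** *We show that a bad $F$ yields a polar body of large volume.* Let $\|G\|\le3\sqrt N$, let $F$ be bad, that is, $N(P_FD,\delta\sqrt q\,B_F)\le e^{2C_0d}$, let $U$ represent $F$, $M=UD$ and $\hat M=M+\delta\sqrt q\,B_d$. Then $\hat M$ is covered by $e^{2C_0d}$ balls of radius $2\delta\sqrt q$, so $|\hat M|\le e^{2C_0d}(2\delta\sqrt q)^d\omega_d$. By Fact 2,
$$|\hat M^\circ|\ge\frac{a^d\omega_d^2}{|\hat M|}\ge\omega_d(A_1\delta\sqrt q)^{-d},\qquad A_1=2e^{2C_0}/a.$$
Since $\delta\sqrt q\,B_d\subset\hat M$ and $\pm Ug_i\in\hat M$, every $y\in\hat M^\circ$ satisfies $|y|\le1/(\delta\sqrt q)$ and $|\langle y,Ug_i\rangle|\le1$ for all $i$.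

**Step 2.** *We show that a random perturbation of $U$ keeps much of $\hat M^\circ$, with probability not too small.* Keep $G$, $F$, $U$ fixed as in Step 1. Let $\Theta$ be a $d\times n$ standard Gaussian matrix independent of $G$, and $U'=U+\frac\tau{\sqrt n}\Theta$. Fix $y\in\hat M^\circ$. The variables $\frac\tau{\sqrt n}\langle y,\Theta g_i\rangle=\frac\tau{\sqrt n}\langle\Theta^Ty,g_i\rangle$, $i\le N$, are jointly Gaussian and centered. Since $|g_i|^2\le\|G\|^2\le9N=72n$, their variances are at most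
$$\frac{\tau^2|y|^2|g_i|^2}n\le\frac{72\tau^2}{\delta^2q}=\frac1{2sq}.$$
A standard normal $\gamma$ satisfies $\mathbb P(|\gamma|>t)=\sqrt{2/\pi}\int_0^\infty e^{-(t+x)^2/2}dx\le e^{-t^2/2}$ for $t\ge0$. So each variable exceeds $1$ in absolute value with probability at most $e^{-sq}=d/n\le\frac12$. By Fact 4, all are at most $1$ in absolute value with probability at least $(1-d/n)^{8n}\ge e^{-16d}$; here $1-x\ge e^{-2x}$ on $[0,\frac12]$, because $\log(1-x)+2x$ is concave and nonnegative at both ends. When this happens, $|\langle y,U'g_i\rangle|\le2$ for all $i$, so $y\in L_N(U')$. By Fubini's theorem,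
$$Y=\frac{|L_N(U')\cap\hat M^\circ|}{|\hat M^\circ|}\in[0,1]\quad\text{satisfies}\quad\mathbb E_\Theta Y\ge e^{-16d}.$$
As $\mathbb E_\Theta Y\le\mathbb P_\Theta(Y\ge h)+h$, taking $h=\frac12e^{-16d}$ gives $\mathbb P_\Theta(Y\ge\frac12e^{-16d})\ge\frac12e^{-16d}$.

**Step 3.** *We pass from one bad subspace to a large set of bad matrices, and so to a fixed matrix.* By Fact 3, with $\sqrt d+\sqrt n\le2\sqrt n$, $\mathbb P(\|\Theta\|>10\sqrt n)\le e^{-32n}\le\frac14e^{-16d}$. If $\|\Theta\|\le10\sqrt n$, then $\|U'-U\|\le10\tau\le\frac12$ (recall $\delta\le\frac12$, $s\ge\log 30$), so the singular values of $U'$ lie in $[\frac12,\frac32]$. If also $Y\ge\frac12e^{-16d}$, then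
$$|L_N(U')|\ge\tfrac12e^{-16d}|\hat M^\circ|\ge v_0:=\omega_d(A_2\delta\sqrt q)^{-d},\qquad A_2=2e^{16}A_1.$$
Put $\mathcal W=\{V:\frac14I_d\le VV^T\le4I_d\}$ and $\mathcal B_G=\{V\in\mathcal W:|L_N(V)|\ge v_0\}$. We have shown $\mathbb P_\Theta(U'\in\mathcal B_G)\ge\frac14e^{-16d}$. The density of $U'$ on $\mathbb R^{dn}$ is at most $(\sqrt n/(\tau\sqrt{2\pi}))^{dn}$, so on the bad event
$$|\mathcal B_G|\ge\tfrac14e^{-16d}\big(\tau\sqrt{2\pi/n}\big)^{dn}.$$
Each row of $V\in\mathcal W$ has norm at most $2$, so $|\mathcal W|\le(2^n\omega_n)^d\le(2\sqrt{2\pi e/n})^{dn}$. By Markov's inequality for $|\mathcal B_G|$ and Fubini's theorem,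
$$\mathbb P(\text{bad})\le\frac{\int_{\mathcal W}\mathbb P_G(|L_N(V)|\ge v_0)\,dV}{\frac14e^{-16d}(\tau\sqrt{2\pi/n})^{dn}}\le4e^{16d}\Big(\frac{2\sqrt e}\tau\Big)^{dn}\sup_{V\in\mathcal W}\mathbb P_G\big(|L_N(V)|\ge v_0\big).\tag{8}$$

**Step 4.** *We fix $V\in\mathcal W$ and show that, if $|L_N(V)|\ge v_0$, half of the slabs cut almost nothing.* Write $L_j=L_j(V)$ and $z_i=Vg_i$. The $z_i$ are independent, identically distributed Gaussian vectors with covariance $VV^T\ge\frac14I_d$, so their density is at most $(2\pi)^{-d/2}2^d$. The $L_j$ are symmetric convex bodies, decreasing in $j$, and $|L_0|=\omega_d(\delta\sqrt q)^{-d}$. If $|L_N|\ge v_0$, then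
$$\sum_{j=1}^N\log\frac{|L_{j-1}|}{|L_j|}=\log\frac{|L_0|}{|L_N|}\le d\log A_2.$$
Let $\varepsilon=2d\log A_2/N=A_3\,d/n$ with $A_3=\frac14\log A_2$. As $A_2\ge 2e^{16}$, $A_3>4$. Our second condition on $c_2$ is $c_2\le A_3^{-2}$. Then $\varepsilon<1$, and $\log A_3\le\frac12\log(n/d)$, so
$$\log(1/\varepsilon)\ge\tfrac12\log(n/d)\ge q\ge1,\tag{9}$$
since $c_1\le\frac12$. An index with $|L_j|<(1-\varepsilon)|L_{j-1}|$ contributes at least $-\log(1-\varepsilon)\ge\varepsilon$ to the sum, so there are at most $N/2$ such indices. For each of the at least $N/2$ remaining indices,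
$$|\{y\in L_{j-1}:|\langle y,z_j\rangle|>2\}|\le\varepsilon|L_{j-1}|,\qquad|L_{j-1}|\ge v_0.\tag{10}$$

**Step 5.** *We turn (10) into a moment bound.* Let $L=L_{j-1}$, let $y$ be uniform in $L$, let $z$ satisfy (10) in place of $z_j$, and $X=\langle y,z\rangle$. We claim $\mathbb E|X|^q\le4^q$. If $z=0$ this is trivial. Otherwise let $\Psi(t)=\mathbb P(|X|>t)$. By symmetry $\Psi(t)=2\,\mathbb P(X>t)$ for $t\ge0$. The sets $L^{(t)}=\{y\in L:\langle y,z\rangle>t\}$ satisfy $(1-\lambda)L^{(t)}+\lambda L^{(t')}\subset L^{((1-\lambda)t+\lambda t')}$ for $0\le\lambda\le1$, so by Brunn–Minkowski $\Psi$ is log-concave on $[0,\infty)$. Also $\Psi(0)=1$, because $L\cap z^\perp$ has volume zero. For $t\ge2$, log-concavity at $2=\frac2t\cdot t+(1-\frac2t)\cdot0$ gives $\Psi(2)\ge\Psi(t)^{2/t}$, so $\Psi(t)\le\Psi(2)^{t/2}\le\varepsilon^{t/2}$. Hence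
$$\mathbb E|X|^q=\int_0^\infty qt^{q-1}\Psi(t)\,dt\le2^q+\int_0^\infty qt^{q-1}\varepsilon^{t/2}dt=2^q+\Gamma(q+1)\Big(\frac2{\log(1/\varepsilon)}\Big)^q.$$
For $q\ge1$ we have $\Gamma(q+1)\le q^q$: equality holds at $q=1$, and $(\log\Gamma)'(q+1)\le\log(q+1)\le\log q+1=(q\log q)'$. With (9), the last term is at most $2^q$, and $2\cdot2^q\le4^q$.

**Step 6.** *We show that the points $z$ that satisfy (10) fill only a small volume.* First, the number $\mu$ of Fact 5 satisfies $\mu\ge b_0\sqrt{q/d}$ with $b_0>0$ absolute. Write $y$ uniform in $B_d$ as radius times direction, and write the direction as a normalized Gaussian vector; with $\gamma$ standard normal and $\chi_d$ the length of a standard Gaussian vector in $\mathbb R^d$,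
$$\mu^q=\frac d{d+q}\cdot\frac{\mathbb E|\gamma|^q}{\mathbb E\chi_d^q}.$$
Since $q\le d$, the first factor is at least $\frac12$. Next, $\mathbb E\chi_d^q=2^{q/2}\Gamma(\frac{d+q}2)/\Gamma(\frac d2)\le(d+q)^{q/2}\le(2d)^{q/2}$, by $(\log\Gamma)'(x)\le\log x$ on $[\frac d2,\frac{d+q}2]$. Finally
$$\mathbb E|\gamma|^q\ge q^{q/2}\,\mathbb P(|\gamma|\ge\sqrt q)\ge q^{q/2}\sqrt{2/\pi}\,e^{-(\sqrt q+1)^2/2}\ge q^{q/2}\sqrt{2/\pi}\,e^{-q-1},$$
where we integrated the density over $\sqrt q\le|x|\le\sqrt q+1$ and used $(\sqrt q+1)^2\le2q+2$. So $\mu^q\ge\big(\frac12\sqrt{2/\pi}\,e^{-1}\big)e^{-q}(q/2d)^{q/2}$; the bracket is less than $1$ and $q\ge1$, so taking $q$-th roots gives the claim.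

By Step 5, every $z$ satisfying (10) lies in $\frac4\mu\Gamma_q^*L$. By Fact 5, $|L|\ge v_0$, and (1), the set of such $z$ has volume at most
$$\Big(\frac4\mu\Big)^d\frac{\omega_d^2}{v_0}=\Big(\frac{4A_2\delta\sqrt q}{\mu}\Big)^d\omega_d\le\Big(\frac{4A_2\delta\sqrt d}{b_0}\Big)^d\omega_d\le\Big(\frac{4\sqrt{2\pi e}\,A_2\delta}{b_0}\Big)^d.$$

**Step 7.** *We reveal the points one by one.* The body $L_{j-1}$ depends only on $z_1,\dots,z_{j-1}$, and $z_j$ is independent of these. So, given $z_1,\dots,z_{j-1}$, the probability of (10) is at most the density bound times the volume of Step 6, that is, at most $(A_4\delta)^d$ with $A_4=8\sqrt e\,A_2/b_0$. (If $|L_{j-1}|<v_0$, it is $0$.) Conditioning successively, for a fixed set $J$ of indices the probability that (10) holds for all $j\in J$ is at most $(A_4\delta)^{d|J|}$. If $A_4\delta<1$, a union over the sets $J$ with $|J|\ge N/2=4n$ gives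
$$\mathbb P_G(|L_N(V)|\ge v_0)\le2^{8n}(A_4\delta)^{4dn}.$$

**Step 8.** *We fix the constants.* Since $s=\log(15/\delta)\le15/\delta$, $1/\tau=12\sqrt s/\delta\le48\,\delta^{-3/2}$. By (8),
$$\mathbb P(\text{bad})\le4e^{16d}\big(96\sqrt e\,\delta^{-3/2}\big)^{dn}2^{8n}(A_4\delta)^{4dn}\le(A_5\delta^{5/2})^{dn},\qquad A_5=4e^{16}\cdot96\sqrt e\cdot2^8A_4^4.$$
Fix $\delta\le\delta_0$ with $A_4\delta<1$ and $A_5\delta^{5/2}\le1/100$; this fixes $c_1$, and then fix $c_2$. $\square$

## 12. The lower bound of Theorem B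

Use $\delta,c_1,c_2$ from Lemma 3. Let $1\le d\le c_2n$. If $d\le c_1\log(n/d)$, then $d\le c_1\log n$ and $q_d=d$, so Lemma 2 applies, since $\delta\le\delta_0$. Otherwise Lemma 3 applies. As in Section 9, $\frac14+e^{-10}+\sum_d100^{-dn}<1$, so for some realization (4) holds and (6) holds for all $1\le d\le c_2n$ and all $F\in G_{n,d}$.

Let $m\le c_2n$. Lemma 1 with (7) gives $|P_FD|\ge(\beta\sqrt{q_m/m})^m$ for all $F\in G_{n,m}$. Take $K=rB_n$ with $r=\beta\sqrt{q_m/(2\pi e)}$. By (1), $|P_FK|=\omega_mr^m\le(2\pi e/m)^{m/2}r^m=(\beta\sqrt{q_m/m})^m\le|P_FD|$, and as in Section 9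
$$S_{n,n-m}\ge\frac{2r/\sqrt n}{64e^{3/2}/\sqrt n}=c\sqrt{q_m}.$$
Since $n/m\ge2$, $\log(en/m)\le(1+\frac1{\log2})\log(n/m)$, so $q_m=\min\{m,c_1\log(n/m)\}\ge c'\min\{m,\log(en/m)\}$, and the lower bound follows.

If $m>c_2n$, then $\log(en/m)\le\log(e/c_2)$ is bounded and $S_{n,n-m}\ge1$, so the bound holds with a small enough absolute constant. $\blacksquare$

## 13. Symmetrization and linear invariance

The upper bounds begin with two reductions.

**Reduction 1.** *Up to a factor $4$ we may assume that $K,D$ are symmetric.* Let $|P_FK|\le|P_FD|$ for all $F\in G_{n,m}$, and put $K_s=K-K$, $D_s=D-D$. Since $P_FK_s=P_FK-P_FK$, Rogers–Shephard and Brunn–Minkowski give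
$$|P_FK_s|\le4^m|P_FK|\le4^m|P_FD|\le2^m|P_FD_s|.$$
So $\frac12K_s$ and $D_s$ satisfy the hypothesis. Moreover $|K|^{1/n}\le|\frac12K_s|^{1/n}$ and $|D_s|^{1/n}\le4|D|^{1/n}$. A constant $S$ for symmetric pairs thus gives $4S$ for all pairs.

**Reduction 2.** *The hypothesis passes from $K,D$ to $TK,TD$ for every $T\in GL_n$.* Let the rows of $U$ be an orthonormal basis of $F\in G_{n,m}$. Write $UT=gU_E$ with $E$ the row space of $UT$, the rows of $U_E$ an orthonormal basis of $E$, and $g\in GL_m$. Then $|P_FTK|=|UTK|=|\det g|\,|P_EK|$, and likewise for $D$ with the same $g$. The ratio $|K|/|D|$ is also unchanged by $T$.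

## 14. The upper bound $C\log(en/m)$

Formula (2) bounds $\mathrm{vrad}(K)$ by an average of the shadows of $K$, hence of $D$, and then by $w(D)$. If $w(D)$ were comparable with $\mathrm{vrad}(D)$ we would be done, and after a suitable linear map the loss is logarithmic in the distance of $D$ from an ellipsoid. We first cut and round off $D$ so that this distance becomes about $n/m$ instead of a power of $n$. Write $B=B_n$, let $\|x\|_A=\min\{\lambda\ge0:x\in\lambda A\}$, and recall two published results.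

**Fact 6** (Pisier, J. reine angew. Math. 393 (1989); his book, Ch. 7). There is an absolute $C_1$ such that every symmetric convex body in $\mathbb R^n$ has a linear image $D$ with $N(D,tB)\le e^{C_1n/t}$ and $N(B,tD)\le e^{C_1n/t}$ for all $t\ge1$.

Example: $D=B$ has this property, since both numbers are then $1$.

The $K$-convexity constant of a finite-dimensional normed space $X$ is the least $\kappa_X$ such that, for every $p$ and every $f:\{-1,1\}^p\to X$, with uniform measure and coordinate functions $r_i$, $\big\|\sum_ir_i\,\mathbb E(r_if)\big\|_{L_2(X)}\le\kappa_X\|f\|_{L_2(X)}$. For a nonzero Euclidean space it is $1$, because the map is an orthogonal projection. Write $d(X,\ell_2^n)$ for the Banach–Mazur distance from Euclidean space, which is at most $\rho$ if the unit ball $A$ of $X$ satisfies $B\subset A\subset\rho B$.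

**Fact 7** (Figiel–Tomczak-Jaegermann, Israel J. Math. 33 (1979), with Pisier's bound $\kappa_X\le C\log(1+d(X,\ell_2^n))$). There is an absolute $C_2$ such that, if $A$ is a symmetric convex body with $B\subset A\subset\rho B$, then some $T\in GL_n$ satisfies
$$w(TA)\int_{S^{n-1}}\|\theta\|_{TA}\,d\sigma(\theta)\le C_2\log(1+\rho).$$

Let $K,D$ be symmetric and satisfy the hypothesis. By Reduction 2 we may assume that $D$ is as in Fact 6.

**Step 1.** *We replace $D$ by a body $D''$ close to a ball, at a cost $e^{C_1m}$ in covering.* Let $t=n/m\ge1$, $D'=2D\cap2tB$, $D''=D'+B$. Then $B\subset D''\subset(2t+1)B$. Cover $D$ by $e^{C_1n/t}=e^{C_1m}$ translates $x+tB$. If $p\in D\cap(x+tB)$, then any other point $y$ of $D\cap(x+tB)$ has $y-p\in2D$ and $|y-p|\le2t$, so $D\cap(x+tB)\subset p+D'$. Hence $N(D,D'')\le N(D,D')\le e^{C_1m}$.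

**Step 2.** *We check that $D''$ has about the same volume as $D$.* The body $2D+B$ is covered by $N(D,B)\le e^{C_1n}$ translates of $3B$, so $|D''|\le|2D+B|\le(3e^{C_1})^n\omega_n$. From $N(B,D)\le e^{C_1n}$ we get $\mathrm{vrad}(D)\ge e^{-C_1}$. So $\mathrm{vrad}(D'')\le3e^{2C_1}\mathrm{vrad}(D)$.

**Step 3.** *We bound the mean width of a linear image of $D''$ by its volume radius.* Fact 7 with $\rho=2t+1$ gives $T$ with $w(TD'')\int\|\theta\|_{TD''}d\sigma\le C_2\log(2t+2)$. Since $t\ge1$, $\log(2t+2)\le\log(4t)\le2\log(et)=2\log(en/m)$. As $x\mapsto x^{-n}$ is convex, Jensen's inequality and polar coordinates give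
$$\int_{S^{n-1}}\|\theta\|_{TD''}d\sigma\ge\Big(\int_{S^{n-1}}\|\theta\|_{TD''}^{-n}d\sigma\Big)^{-1/n}=\frac1{\mathrm{vrad}(TD'')}.$$
With Step 2, whose inequality is preserved by $T$,
$$w(TD'')\le2C_2\log(en/m)\,\mathrm{vrad}(TD'')\le6C_2e^{2C_1}\log(en/m)\,\mathrm{vrad}(TD).$$

**Step 4.** *We connect $K$ to $D''$ through shadows.* By Reduction 2, $|P_FTK|\le|P_FTD|$. By Step 1, $|P_FTD|\le N(D,D'')|P_FTD''|\le e^{C_1m}|P_FTD''|$. Using (2) twice,
$$\mathrm{vrad}(TK)\le\Big(\int\frac{|P_FTD|}{\omega_m}d\sigma\Big)^{1/m}\le e^{C_1}\Big(\int\frac{|P_FTD''|}{\omega_m}d\sigma\Big)^{1/m}\le e^{C_1}w(TD'')\le C\log(en/m)\,\mathrm{vrad}(TD).$$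
Dividing by $|\det T|^{1/n}$ and using Reduction 1, $S_{n,n-m}\le C\log(en/m)$ for all $1\le m\le n-1$. The covering cost was $e^{C_1m}$, and only its $m$-th root enters.

## 15. The upper bound $C\sqrt m$

For $m=n-1$ this follows from Section 14, because $\log(en/(n-1))\le\log(2e)$. Let $m\le n-2$ and let $K,D$ be symmetric. Here we pass to polars, where projections become sections, and recover volume from sections by the linear Blaschke–Petkantschin formula: for nonnegative Borel $f$ on $(\mathbb R^n)^m$,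
$$\int f\,dx_1\cdots dx_m=c_{n,m}\int_{G_{n,m}}\int_{F^m}f(y_1,\dots,y_m)\,|\det(y_1,\dots,y_m)|^{n-m}\,dy\,d\sigma(F).$$
For $m=1$ it is integration in polar coordinates, with $|\det(y)|=|y|$ and $c_{n,1}=n\omega_n/2$. Applied to the indicator function of $A^m$ it gives, for a symmetric convex body $A\subset\mathbb R^n$,
$$|A|^m=c_{n,m}\int_{G_{n,m}}J(A\cap F)\,d\sigma(F),\qquad J(Q)=\int_{Q^m}|\det(y_1,\dots,y_m)|^{n-m}dy.\tag{11}$$

**Step 1.** *We bound $J(Q)$ from above for a symmetric convex body $Q$ in dimension $m$.* If $y_i\in Q$, then $\frac{2^m}{m!}|\det(y_1,\dots,y_m)|=|\mathrm{conv}\{\pm y_i\}|\le|Q|$. So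
$$J(Q)\le|Q|^n(m!\,2^{-m})^{n-m}.\tag{12}$$

**Step 2.** *We bound $J(Q)$ from below.* Let $y_i$ be independent and uniform in $Q$, $\Sigma=\mathbb E\,y_iy_i^T$. As $n-m\ge2$, Jensen's inequality and (3) give
$$J(Q)=|Q|^m\,\mathbb E|\det|^{n-m}\ge|Q|^m(\mathbb E\det{}^2)^{(n-m)/2}=|Q|^m(m!\det\Sigma)^{(n-m)/2}.$$
A volume-preserving linear map changes neither $|Q|$ nor $\det\Sigma$, so we may assume $\Sigma=\lambda I$, with $\lambda=\mathbb E|y|^2/m$. Among bodies of given volume, $\mathbb E|y|^2$ is smallest for the ball centered at $0$: if the ball of radius $R=(|Q|/\omega_m)^{1/m}$ has the volume of $Q$, then $Q\setminus RB_m$ and $RB_m\setminus Q$ have equal volumes, and $|y|\ge R$ on the first, $|y|\le R$ on the second. For the ball $\mathbb E|y|^2=\frac m{m+2}R^2$. So $\lambda\ge R^2/(m+2)$, and by (1) and $m/(m+2)\ge\frac13$,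
$$\det\Sigma\ge\frac{|Q|^2}{(m+2)^m\omega_m^2}\ge\Big(\frac m{(m+2)2\pi e}\Big)^m|Q|^2\ge(6\pi e)^{-m}|Q|^2.$$
Hence
$$J(Q)\ge|Q|^n\big(\sqrt{m!}\,(6\pi e)^{-m/2}\big)^{n-m}.\tag{13}$$

**Step 3.** *We compare sections of the polars.* Since $K^\circ\cap F=(P_FK)^\circ$, and similarly for $D$, Fact 2 in $F$ yields
$$|K^\circ\cap F|\ge\frac{a^m\omega_m^2}{|P_FK|}\ge\frac{a^m\omega_m^2}{|P_FD|}\ge a^m|D^\circ\cap F|.$$

**Step 4.** *We compare the volumes of the polars.* By (11) and (13) for $K^\circ$, then Step 3, then (12) and (11) for $D^\circ$,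
$$|K^\circ|^m\ge a^{mn}\Big(\frac{\sqrt{m!}\,(6\pi e)^{-m/2}}{m!\,2^{-m}}\Big)^{n-m}c_{n,m}\int J(D^\circ\cap F)\,d\sigma=a^{mn}\Big(\frac{(2/(3\pi e))^{m/2}}{\sqrt{m!}}\Big)^{n-m}|D^\circ|^m.$$
As $\sqrt{m!}\le m^{m/2}$, the bracket is at least $(\sqrt{2/(3\pi e)}/\sqrt m)^m$, a number less than $1$, so raising it to the power $n-m$ gives at least its $n$-th power. With $c=a\sqrt{2/(3\pi e)}\in(0,1)$,
$$|K^\circ|^m\ge\Big(\frac c{\sqrt m}\Big)^{mn}|D^\circ|^m,\qquad\text{that is,}\qquad|K^\circ|^{1/n}\ge\frac c{\sqrt m}|D^\circ|^{1/n}.$$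

**Step 5.** *We return from polars to $K$ and $D$.* By Fact 2 in $\mathbb R^n$,
$$|K|^{1/n}\le\frac{\omega_n^{2/n}}{|K^\circ|^{1/n}}\le\frac{\sqrt m}c\cdot\frac{\omega_n^{2/n}}{|D^\circ|^{1/n}}\le\frac{\sqrt m}{ca}\,|D|^{1/n}.$$
With Reduction 1, $S_{n,n-m}\le C\sqrt m$. Together with Sections 12 and 14 this proves the two-sided bound of Theorem B. $\blacksquare$

## 16. The range $m\le\log n$, the maximum over $k$, and bounded sequences

The three consequences in Theorem B follow from the two-sided bound.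

If $1\le m\le\log n$, then, since $\log x\le x/e$ for $x>0$, $\log m\le\log\log n\le\frac1e\log n$ and $\log(en/m)\ge(1-\frac1e)\log n\ge\frac12m$. So the lower bound in Theorem B is at least a constant times $\sqrt m$, and the upper bound is $C\sqrt m$. Hence $S_{n,n-m}\simeq\sqrt m$.

For the maximum over $k$: with $n\ge3$ and $m=\lfloor\log n\rfloor\ge\frac12\log n$ we get $\max_kS_{n,k}\ge c\sqrt{\log n}$, and for $n=2$ this follows from $S_{2,1}\ge1$. The upper bound holds because $\log(en/m)\le\log(en)$.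

For boundedness along a sequence: the lower and the upper bound of Theorem B are both bounded exactly when $\min\{m,\log(en/m)\}$ is bounded. If $\min\{m,n/m\}\le R$ with $R\ge1$, then $\min\{m,\log(en/m)\}\le\max\{R,\log(eR)\}$. Conversely, if $\min\{m,\log(en/m)\}\le R$, then $\min\{m,n/m\}\le e^R$. So $S_{n,k}$ stays bounded if and only if $\min\{n-k,n/(n-k)\}$ stays bounded. $\blacksquare$

The exact order is not settled here for $m=n-k$ between $\log n$ and $o(n)$, where Theorem B leaves a gap between $\sqrt{\log(en/m)}$ and $\min\{\sqrt m,\log(en/m)\}$.
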